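# Twenty-four tangent directions: a quiver with a green-to-red sequence whose cluster algebra is never locally acyclic

Throughout, $[a]_+=\max(a,0)$. We use freely that $a=[a]_+-[-a]_+$, that $|a|=a+2[-a]_+$, and that $[-a-b]_+\le[-a]_++[-b]_+$.

## 1. A ring $T$ cut out by sixteen Laurent rings

Let $\mathbb K$ be a field of characteristic $0$ and $t$ an indeterminate. Put
$$E=\mathbb K[t,(t-2)^{-1}],\qquad L=E[t^{-1}][\alpha_1^{\pm1},\alpha_2^{\pm1},\alpha_3^{\pm1},\alpha_4^{\pm1}].$$
For $i\ne j$ in $\{1,2,3,4\}$ let $\omega_{ij}=\omega_{ji}\in E^\times$ be $\omega_{34}=t-2$, and $\omega_{ij}=1$ for the other five pairs. The constants are chosen so that each $\omega_{ij}$ is a unit of $E$ and yet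
$$\omega_{12}\omega_{34}+\omega_{13}\omega_{24}+\omega_{14}\omega_{23}=t, \tag{1}$$
a quantity that vanishes at $t=0$. Put $\nu_i=\prod_{j\neq i}\omega_{ij}^{-1}\in E^\times$ (so $\nu_1=\nu_2=1$ and $\nu_3=\nu_4=(t-2)^{-1}$), and
$$\beta_i=\nu_i\,t\,\alpha_i^{-1},\qquad\text{so that}\qquad \alpha_i\beta_i=\nu_i t .$$
For $J\subseteq\{1,2,3,4\}$ let $\gamma_i=\beta_i$ if $i\in J$ and $\gamma_i=\alpha_i$ if $i\notin J$. Each $\gamma_i$ is a unit of $L$, so every $J$ gives a Laurent ring $E[\gamma_1^{\pm1},\dots,\gamma_4^{\pm1}]\subset L$ and six units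
$$X^J_{ij}=\omega_{ij}\gamma_i\gamma_j\qquad(1\le i<j\le4).$$

For $g\in\mathbb Z^4$ put $|g|=\sum_i|g_i|$ and $\tau_g=\alpha^g\,t^{\sum_i[-g_i]_+}$. Up to a unit of $E$, the element $\tau_g$ is the product of $g_i$ copies of $\alpha_i$ for each $i$ with $g_i>0$ and of $|g_i|$ copies of $\beta_i$ for each $i$ with $g_i<0$. The object on which everything turns is
$$T=\bigoplus_{g\in\mathbb Z^4,\ \sum g_i\text{ even}}E\,\tau_g\ \subset L .$$

A smaller model shows the flavor. With a single index, the even part is spanned over $E$ by $\alpha^{g}t^{[-g]_+}$ with $g$ even. It is generated by $u=\alpha^2$ and $v=t^2\alpha^{-2}$, with $uv=t^2$. This is a quadric cone: a surface which at the point $u=v=t=0$ has three tangent directions. With four indices sharing the same $t$, the excess of tangent directions is much larger.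

For $h\in E$ write $h(0)$ for its value at $t=0$ (this makes sense since $-2\ne0$ in $\mathbb K$), and $\mathrm{ord}_t h$ for its order of vanishing there. Let $\mathbf e_1,\dots,\mathbf e_4$ be the unit vectors of $\mathbb Z^4$. If $\varphi:A\to\mathbb K$ is a ring homomorphism, we write $\mathbb K_\varphi$ for $\mathbb K$ seen as an $A$-module through $\varphi$. A derivation $D:A\to\mathbb K_\varphi$ is an additive map with $D(ff')=\varphi(f)D(f')+\varphi(f')D(f)$; we also say that $D$ is a derivation over $\varphi$.

**Proposition 1.**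
(a) $T$ is a subring of $L$.
(b) Let $f\in L$ involve only monomials $\alpha^g$ with $\sum g_i$ even. Then $f\in T$ if and only if $f\in E[\gamma_1^{\pm1},\dots,\gamma_4^{\pm1}]$ for all sixteen $J$.
(c) The map $\varphi:T\to\mathbb K$, $\sum h_g\tau_g\mapsto h_0(0)$, is a $\mathbb K$-algebra homomorphism. For each $g$ with $|g|=2$, the map $D_g:\sum_{g'}h_{g'}\tau_{g'}\mapsto h_g(0)$ is a $\mathbb K$-linear derivation $T\to\mathbb K_\varphi$.
(d) Given $i<j$ and $J$, put $g=\epsilon_i\mathbf e_i+\epsilon_j\mathbf e_j$ with $\epsilon_m=-1$ if $m\in J$ and $\epsilon_m=1$ otherwise. Then $X^J_{ij}=u\tau_g$ with $u\in E^\times$. So $D_g(X^J_{ij})=u(0)\neq0$, and $D_{g'}(X_{ij}^J)=0$ for all $g'\ne g$ with $|g'|=2$.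

**Proof.** (a) We have $\tau_g\tau_h=\tau_{g+h}t^{c}$ with
$$c=\sum_i\bigl([-g_i]_++[-h_i]_+-[-g_i-h_i]_+\bigr)\ge0,\qquad |g|+|h|=|g+h|+2c, \tag{2}$$
the second formula because $|x|=x+2[-x]_+$. Evenness of $\sum g_i$ is preserved by sums, and $1=\tau_0$.

(b) Write $f=\sum_g\alpha^gf_g$ with $f_g\in E[t^{-1}]$. By definition $f\in T$ means $f_g\in t^{\sum_i[-g_i]_+}E$ for all $g$. Next, $E[\gamma^{\pm1}]$ is the direct sum of the $E\gamma^m$, and $\gamma^m$ is a unit of $E$ times $\alpha^g t^{\sum_{i\in J}m_i}$, where $g_i=-m_i$ for $i\in J$ and $g_i=m_i$ for $i\notin J$. So $f\in E[\gamma^{\pm1}]$ means $f_g\in t^{-\sum_{i\in J}g_i}E$ for all $g$. For a given $g$, the strongest of these sixteen conditions is the one for $J=\{i:g_i<0\}$, since $-\sum_{i\in J}g_i\le\sum_i[-g_i]_+$ with equality for that $J$. All sixteen together therefore say exactly that $f_g\in t^{\sum_i[-g_i]_+}E$.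

(c) For $d\ge0$ let $T_{\ge d}=\{\sum h_g\tau_g: |g|+2\,\mathrm{ord}_th_g\ge d\text{ for all }g\}$. Each $T_{\geq d}$ is an additive subgroup, and by (2), $h\tau_g\cdot h'\tau_{g'}=hh't^c\tau_{g+g'}$ with
$$|g+g'|+2\,\mathrm{ord}_t(hh't^c)=|g|+|g'|+2\,\mathrm{ord}_th+2\,\mathrm{ord}_th'.$$
Hence $T_{\ge d}T_{\ge e}\subseteq T_{\ge d+e}$. As $|g|\equiv\sum g_i$ is even for all $g$ that occur, the weights $|g|+2\,\mathrm{ord}_th_g$ are even, and the weight-zero part is given by $h_0(0)$. So $T=\mathbb K\oplus T_{\ge2}$, where $T_{\ge2}$ is an ideal, and $\varphi$ is the quotient map $T\to T/T_{\ge2}=\mathbb K$. Now let $|g|=2$. Then $D_g(\mathbb K)=0$ because $g\ne0$, and $D_g(T_{\ge4})=0$ because $2+2\,\mathrm{ord}_th_g\ge4$ forces $h_g(0)=0$. Write $f=\varphi(f)+f_+$ and $f'=\varphi(f')+f'_+$ with $f_+,f'_+\in T_{\ge2}$. Then $ff'=\varphi(f)\varphi(f')+\varphi(f)f'_++\varphi(f')f_++f_+f_+'$ with $f_+f'_+\in T_{\ge4}$. Applying $D_g$ gives the Leibniz rule.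

(d) Each index $m\in\{i,j\}\cap J$ contributes $\beta_m=\nu_mt\alpha_m^{-1}$, and the others contribute $\alpha_m$. So $X^J_{ij}=\omega_{ij}\prod_{m\in\{i,j\}\cap J}\nu_m\cdot\tau_g$. A unit of $E$ has non-zero value at $0$. $\square$

There are $6\cdot4=24$ vectors $g=\pm\mathbf e_i\pm\mathbf e_j$ with $i<j$. By (d), the 24 corresponding derivations are linearly independent, and the elements $X^J_{ij}$ detect them.

**What $T$ is for.** Suppose that a ring $\mathcal A$ over a ground ring $R\subseteq\mathbb K$ maps $R$-linearly to $T$ in such a way that, up to constants, all $X^J_{ij}$ are hit. Then $\mathcal A$ has a $\mathbb K$-valued point with at least $24$ independent tangent directions. If near this point $\mathcal A$ is generated by $20$ elements and inverses of some of them, that is impossible. We will produce a cluster algebra with $10$ mutable vertices that maps to $T$ in this way. "Locally acyclic" would mean that near every point it is generated by at most $20$ such elements. The six elements $X_{ij}^J$ for a fixed $J$ will be (rescaled)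 cluster variables, and part (b), with its sixteen Laurent rings, will receive the Laurent phenomenon.

## 2. Framed quivers, principal coefficients, and three conditions on a quiver

**Quivers and mutation.** A quiver is a finite directed multigraph on $\{1,\dots,n\}$ without loops or oriented 2-cycles. Its exchange matrix is the skew-symmetric matrix $B=(b_{ij})$, where $b_{ij}$ is the number of arrows $i\to j$ minus the number of arrows $j\to i$. Mutation $\mu_k$ at $k$ adds an arrow $i\to j$ for every path $i\to k\to j$, reverses all arrows at $k$, and removes a maximal collection of oriented 2-cycles. Equivalently, $b'_{ij}=-b_{ij}$ if $k\in\{i,j\}$, and otherwise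
$$b'_{ij}=b_{ij}+[b_{ik}]_+[b_{kj}]_+-[-b_{ik}]_+[-b_{kj}]_+ .$$
The same formula is applied to extended (rectangular) matrices.

**Green-to-red sequences.** The framed quiver $\hat Q$ adds frozen vertices $1',\dots,n'$ and one arrow $i\to i'$ for each $i$. Only $1,\dots,n$ are mutated. In a quiver so obtained, a mutable vertex $i$ is green if there is no arrow from a frozen vertex to $i$, and red if there is no arrow from $i$ to a frozen vertex. It is known that every mutable vertex is green or red. A green-to-red sequence for $Q$ is a finite sequence of mutable vertices along which $\hat Q$ becomes a quiver with all mutable vertices red.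

For bookkeeping let $c(v)\in\mathbb Z^n$ be the vector whose $j$-th entry is the number of arrows $v\to j'$ minus the number of arrows $j'\to v$. At the start $c(v)$ is the unit vector $v$. Mutation at a green $k$ does
$$c(k)\mapsto-c(k),\qquad c(j)\mapsto c(j)+\#(j\to k)\,c(k)\quad(j\ne k),$$
because the only new arrows to frozen vertices come from paths $j\to k\to i'$.

**Principal coefficients.** Let $R$ be an integral domain containing $\mathbb Z[y_1^{\pm1},\dots,y_n^{\pm1}]$. The initial seed consists of indeterminates $x_1,\dots,x_n$ and the $2n\times n$ matrix $\tilde B$ with top part $B$ and bottom part $C=$ the identity. Mutation at $k$ mutates $\tilde B$ and replaces $x_k$ by $x_k'$, where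
$$x_kx_k'=\prod_ix_i^{[b_{ik}]_+}\prod_jy_j^{[c_{jk}]_+}+\prod_ix_i^{[-b_{ik}]_+}\prod_jy_j^{[-c_{jk}]_+}. \tag{3}$$
The cluster algebra $\mathcal A$ is the $R$-subalgebra of $\mathrm{Frac}(R)(x_1,\dots,x_n)$ generated by all cluster variables. The upper cluster algebra $\mathcal U$ is the intersection of the rings $R[z_1^{\pm1},\dots,z_n^{\pm1}]$ over all clusters $(z_1,\dots,z_n)$. By the Laurent phenomenon, $\mathcal A\subseteq\mathcal U$.

We will also need sign-coherence: in every seed, each column of $C$ has all entries $\ge0$ or all entries $\le0$. This is the green/red fact for the opposite quiver. Indeed $\tilde B$ describes $Q$ with one arrow $j'\to j$ for each $j$, which is $\widehat{Q^{\mathrm{op}}}$ with all arrows reversed, and mutation commutes with reversing all arrows.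

**Local acyclicity (Muller).** Let $z_1,\dots,z_m$ lie in a common cluster. The localization $\mathcal A[(z_1\cdots z_m)^{-1}]$ is a cluster localization if it equals the cluster algebra over $R[z_1^{\pm1},\dots,z_m^{\pm1}]$ obtained by freezing $z_1,\dots,z_m$ in that seed. It is acyclic if it has a seed whose quiver on the mutable vertices has no oriented cycle. Finitely many cluster localizations $\mathcal A_i$ form a cover if for every prime $P$ of $\mathcal A$ there is an $i$ with $P\mathcal A_i\ne\mathcal A_i$. The algebra $\mathcal A$ is locally acyclic if it has a cover by acyclic cluster localizations. Muller's theorem says that a locally acyclic cluster algebra equals its upper cluster algebra.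

**The question.** Let $\mathcal O$ denote non-empty open subsets of $\mathrm{Spec}\,\mathbb Z[y_1^{\pm1},\dots,y_n^{\pm1}]$. Put $F=\mathbb Q(y_1,\dots,y_n)$ and $R=\Gamma(\mathcal O)$, the ring of regular functions, so $\mathbb Z[y^{\pm1}]\subseteq R\subseteq F$. The following conjecture is the problem, with source Matthew R. Mills, "On the relationship between green-to-red sequences, local-acyclicity, and upper cluster algebras", arXiv:1804.00479 (2018). For a quiver $Q$ the following are said to be equivalent:

1. $Q$ has a green-to-red sequence.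
2. For some $\mathcal O$, the cluster algebra with principal coefficients over $\Gamma(\mathcal O)$ equals its upper cluster algebra.
3. For some $\mathcal O$, the cluster algebra with principal coefficients over $\Gamma(\mathcal O)$ is locally acyclic.

Furthermore, when these hold, the same $\mathcal O$ is said to serve for 2 and 3. We call these Conditions 1, 2, 3. In words: does being able to turn everything red detect, for generic coefficients, local acyclicity?

**The octahedral quiver $K$.** Its vertex set is $I=\{a_1,a_2,b_1,b_2,c_1,c_2\}$, with single arrows $a_i\to b_j$, $b_j\to c_k$, $c_k\to a_i$ for all $i,j,k$. We write this as $\{a_1,a_2\}\to\{b_1,b_2\}\to\{c_1,c_2\}\to\{a_1,a_2\}$, where $X\to Y$ means single arrows from all of $X$ to all of $Y$. The automorphisms we use exchange the two elements of a class, or rotate $a\to b\to c\to a$. Let $B_I$ be the exchange matrix. The row of $a_i$ applied to $\kappa$ is $\kappa_{b_1}+\kappa_{b_2}-\kappa_{c_1}-\kappa_{c_2}$, and similarly for the others, so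
$$\ker B_I=\{\kappa:\kappa_{a_1}+\kappa_{a_2}=\kappa_{b_1}+\kappa_{b_2}=\kappa_{c_1}+\kappa_{c_2}\},$$
which has rank $4$. The lattice $\ker B_I\cap\mathbb Z^6$ is generated by $a_1-a_2$, $b_1-b_2$, $c_1-c_2$, $a_1+b_1+c_1$ (vertices denote unit vectors): subtract the common sum times the last vector, and each class then sums to $0$.

**Theorem 2.** Let $Q$ be $K$ together with four vertices $s_1,\dots,s_4$ and arrows $s_1\to a_1$, $s_2\to a_2$, $s_3\to b_1$, $s_4\to c_1$ (so $n=10$). Then $Q$ has a green-to-red sequence, but for every non-empty open $\mathcal O\subseteq\mathrm{Spec}\,\mathbb Z[y_1^{\pm1},\dots,y_{10}^{\pm1}]$ the cluster algebra with principal coefficients over the ring of regular functions on $\mathcal O$ is not locally acyclic. Hence the conjecture is false.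

Condition 2 is not decided here for this quiver. The disproof does not need it: Condition 1 holds and Condition 3 fails, so at least one of the implications 1⇒2, 2⇒3 is false, and we do not determine which one this $Q$ violates. The implication 3⇒2, with the same $\mathcal O$, is Muller's theorem.

**Theorem 3.** Let $Q$ have vertex set $I\sqcup S$ with induced subquiver $K$ on $I$. Let $\rho:\ker B_I\to\mathbb Q^S$, $\rho(\kappa)=(\sum_{i\in I}b_{si}\kappa_i)_s$ (with $\ker B_I\subset\mathbb Q^6$).
(a) If $\rho$ is injective, then Condition 3 fails for every non-empty $\mathcal O$.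
(b) If there are no arrows inside $S$ and all arrows between $S$ and $I$ go from $S$ to $I$, then Condition 1 holds. If moreover $\rho(\kappa_0)=0$ for some $0\neq\kappa_0\in\ker B_I\cap\mathbb Z^6$, then Conditions 2 and 3 hold with the common open set $\mathcal O=\{y^{\kappa_0}\ne1\}$.

So for the quivers in (b), Condition 1 always holds, and Condition 3 holds if and only if $\rho$ is not injective (a non-zero rational kernel vector has an integral multiple). In particular $K$ itself satisfies all three conditions. Since $\ker B_I$ has rank $4$, within this family at least four extra vertices are needed for Condition 3 to fail. For the quiver of Theorem 2, $\rho(\kappa)=(\kappa_{a_1},\kappa_{a_2},\kappa_{b_1},\kappa_{c_1})$. If this vanishes, all class sums are $0$, so $\kappa_{b_2}=\kappa_{c_2}=0$ too. Hence $\rho$ is injective there.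

Theorem 2 is proved in Sections 4–8. Theorem 3 takes Sections 9 and 10.

## 3. One vertex, and the oriented triangle

**One vertex.** Take $n=1$. The framed quiver is $1\to1'$, and after $\mu_1$ it is $1'\to1$, so vertex $1$ is red. The exchange relation is $xx'=1+y$. There are no cycles, so $\mathcal A$ is covered by itself and Condition 3 holds for every $\mathcal O$. Condition 2 can be seen by hand. In $R[x^{\pm1}]$, an element $\sum f_mx^m$ lies in $R[x'^{\pm1}]$ if and only if $f_m\in(1+y)^{|m|}R$ for $m<0$, because $x^m=(1+y)^mx'^{-m}$. So $\mathcal U=\bigoplus_{m\ge0}Rx^m\oplus\bigoplus_{m>0}R(1+y)^mx^{-m}=\mathcal A$. This is the computation of Proposition 1(b) with a single index and with $1+y$ in the role of $t$.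

The same example illustrates covers. For $R=\mathbb Z[y^{\pm1}]$ the description of $\mathcal A$ shows $x^{-1}\notin\mathcal A$, so some prime contains $x$, and the cluster localization $\mathcal A[x^{-1}]=R[x^{\pm1}]$ alone is not a cover.

Now count tangent directions. Let $\phi:\mathcal A\to\mathbb K$ be an $R$-homomorphism with $\mathbb K\supseteq F$. An $R$-derivation over $\phi$ is determined by its values on $x$ and $x'$, which satisfy $\phi(x')D(x)+\phi(x)D(x')=0$. As $\phi(x)\phi(x')=1+y\ne0$ in $F$, this leaves dimension at most $1$. Two dimensions would be possible only where $x=x'=0$, that is, at $y=-1$, and a point over $F$ never sees $y=-1$. Generic coefficients remove singular points. This is the difficulty that a counterexample must overcome.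

**The triangle $1\to2\to3\to1$.** Mutation at $1$ gives $2\to1\to3$, which is acyclic, so Conditions 2 and 3 hold for every $\mathcal O$. For Condition 1 mutate at $1,2,3,1$, starting with $c(v)=v$. After $\mu_1$: $c(1)=-1$ and $c(3)=3+1$ (sums of unit vectors), with quiver $2\to1\to3$. After $\mu_2$ ($2$ is a source): $c(2)=-2$, with quiver $1\to2$, $1\to3$. After $\mu_3$: $c(3)=-(3+1)$ and $c(1)=-1+(3+1)=3$, with quiver $3\to1\to2$. After $\mu_1$: $c(1)=-3$ and $c(3)=-(3+1)+3=-1$. All are red.

## 4. Four mutations of the octahedron, and how they exchange $\alpha_i$ for $\beta_i$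

**Lemma 4.** Take a coefficient-free seed with quiver $K$, write vertices also for their variables, and let $N=a_1a_2+b_1b_2+c_1c_2$. For any $i,j,k$, mutating at $b_j,c_k,a_i,b_j$ (in this order) multiplies $a_i,b_j,c_k$ by $H=N/(a_ib_jc_k)$: the new cluster is $Ha_i,Hb_j,Hc_k$ together with the other three variables $a_{i'},b_{j'},c_{k'}$. The new quiver is again $K$, with classes $\{Ha_i,a_{i'}\}\to\{Hb_j,b_{j'}\}\to\{Hc_k,c_{k'}\}\to\{Ha_i,a_{i'}\}$. The element $Ha_i$ sits at vertex $c_k$, $Hb_j$ at $b_j$, and $Hc_k$ at $a_i$.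

**Proof.** Exchanging the elements of a class fixes $N$ and $K$, so let $i=j=k=1$. The quivers are:

* (Q1) after $\mu_{b_1}$: $b_1\to\{a_1,a_2\}\to b_2\to\{c_1,c_2\}\to b_1$. The paths $a_i\to b_1\to c_j$ add $a_i\to c_j$, which cancel $c_j\to a_i$.
* (Q2) after $\mu_{c_1}$: $b_1\to\{a_1,a_2,c_1\}\to b_2$, $b_2\to c_2\to b_1$, $b_2\to b_1$. The path $b_2\to c_1\to b_1$ adds $b_2\to b_1$.
* (Q3) after $\mu_{a_1}$: $b_1\to\{a_2,c_1\}\to b_2\to\{c_2,a_1\}\to b_1$. The path $b_1\to a_1\to b_2$ cancels $b_2\to b_1$.
* (Q4) after $\mu_{b_1}$: $\{c_1,a_2\}\to\{b_1,b_2\}\to\{a_1,c_2\}\to\{c_1,a_2\}$. The paths $\{c_2,a_1\}\to b_1\to\{a_2,c_1\}$ add the arrows $\{a_1,c_2\}\to\{c_1,a_2\}$.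

The new variables, in order, are
$$b_1'=\frac{a_1a_2+c_1c_2}{b_1},\qquad c_1'=\frac{b_2+b_1'}{c_1}=\frac{N}{b_1c_1}=Ha_1,\qquad a_1'=\frac{b_1'+b_2}{a_1}=\frac N{a_1b_1}=Hc_1,$$
$$b_1''=\frac{c_2a_1'+a_2c_1'}{b_1'}=\frac{N(c_1c_2+a_1a_2)}{a_1b_1c_1\,b_1'}=\frac N{a_1c_1}=Hb_1 .$$
The class $\{c_1,a_2\}$ of (Q4) therefore carries $\{Ha_1,a_2\}$, and $\{a_1,c_2\}$ carries $\{Hc_1,c_2\}$. $\square$

Next we see why the numbers $\omega_{ij}$ and the elements $\beta_i$ are what they are. Label the vertices of $K$ by pairs:
$$a_1=12,\quad a_2=34,\quad b_1=13,\quad b_2=24,\quad c_1=14,\quad c_2=23.$$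
Each class is a pair of complementary labels. For each $i\in\{1,2,3,4\}$ the three labels containing $i$ consist of one element from each class.

**Lemma 5.** Start with quiver $K$ and the elements $X^\emptyset_{ij}\in\mathrm{Frac}(L)$ at the vertices labeled $ij$. For each $J$, a sequence of coefficient-free mutations leads to a seed with quiver $K$, with classes of labels $\{12,34\}\to\{13,24\}\to\{14,23\}\to\{12,34\}$, and cluster $(X^J_{ij})$. All elements met on the way are non-zero.

**Proof.** It suffices to pass from $X^J$ to $X^{J\cup\{i\}}$ when $i\notin J$. Apply Lemma 4 to the three variables whose labels contain $i$. By (1), $N=t\gamma_1\gamma_2\gamma_3\gamma_4$. The product of the three variables is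
$$\prod_{j\ne i}\omega_{ij}\cdot\gamma_i^3\prod_{j\neq i}\gamma_j=\nu_i^{-1}\gamma_i^2\,\gamma_1\gamma_2\gamma_3\gamma_4 .$$
So $H=\nu_it/\gamma_i^2=\nu_it/\alpha_i^2=\beta_i/\alpha_i$. Multiplying $\omega_{ij}\alpha_i\gamma_j$ by $H$ gives $\omega_{ij}\beta_i\gamma_j$, and the labels without $i$ are untouched. By Lemma 4 the labels form the same classes. The second, third and fourth new variables are $N\ne0$ divided by monomials. The first has numerator $(\omega_{12}\omega_{34}+\omega_{14}\omega_{23})\gamma_1\gamma_2\gamma_3\gamma_4=(t-1)\gamma_1\gamma_2\gamma_3\gamma_4\ne0$, because the first mutation is always in the class $\{13,24\}$. $\square$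

## 5. Coefficients that cancel: six equations, and why $K$ alone cannot satisfy them

The sixteen clusters $X^J$ come from mutation without coefficients, but our cluster algebra has coefficients $y_j$. We look for a specialization in which the coefficients have no effect beyond constant factors.

Let $Q$ have vertices $I\sqcup S$ with induced subquiver $K$ on $I$, and mutate only at vertices of $I$. The rows of $\tilde B$ indexed by $S$ and by the $y_j$ behave as frozen rows. We index them by $r$ and write $b_{rk}$ for their entries.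

**Lemma 6.** Let $\Lambda$ be a commutative ring, $W$ a commutative $\Lambda$-algebra, and $\Psi:R[x_i^{\pm1}]_{i\in I\sqcup S}\to W$ a ring homomorphism that sends the $y_j$ and the $x_s$ ($s\in S$) to the images of elements $f_r\in\Lambda^\times$, and $x_i\mapsto\lambda_iX_i$ for $i\in I$, with $\lambda_i\in\Lambda^\times$ and $X_i\in W^\times$. Suppose
$$q_k:=\prod_rf_r^{\,b_{rk}}\prod_{j\in I}\lambda_j^{\,b_{jk}}=1\qquad(k\in I).$$
Consider a sequence of mutations in $I$ along which all elements $X_{\Sigma;i}$ obtained from $(X_i)$ by coefficient-free mutation of $K$ lie in $W^\times$. Then at each seed $\Sigma$ along it, $\Psi(x_{\Sigma;i})=\lambda_{\Sigma;i}X_{\Sigma;i}$ with $\lambda_{\Sigma;i}\in\Lambda^\times$.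

**Proof.** All cluster variables lie in $R[x^{\pm1}]$ by the Laurent phenomenon, so $\Psi$ may be applied to exchange relations. We show that one mutation at $k\in I$ preserves the hypotheses.

**Step 1: the new variable.** Put $P^\pm=\prod_rf_r^{[\pm b_{rk}]_+}$. The condition $q_k=1$ says that $P^+\prod_j\lambda_j^{[b_{jk}]_+}=P^-\prod_j\lambda_j^{[-b_{jk}]_+}$. Call this common value $\Pi$. Applying $\Psi$ to (3) gives
$$\lambda_kX_k\Psi(x_k')=\Pi\,\Bigl(\prod_jX_j^{[b_{jk}]_+}+\prod_jX_j^{[-b_{jk}]_+}\Bigr)=\Pi\,X_kX_k' .$$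
So $\Psi(x_k')=\lambda_k'X_k'$ with $\lambda_k'=\Pi/\lambda_k\in\Lambda^\times$.

**Step 2: the conditions $q_l=1$ persist.** First, $q_k'=q_k^{-1}=1$, as column $k$ changes sign and $b_{kk}=0$. Let $l\ne k$. If $b_{kl}\ge0$, then $b'_{rl}=b_{rl}+[b_{rk}]_+b_{kl}$ for every row $r\ne k$, and $b'_{kl}=-b_{kl}$. The frozen part of $q_l$ is multiplied by $(P^+)^{b_{kl}}$, and the $\lambda$-part becomes
$$\prod_{j\ne k}\lambda_j^{b_{jl}+[b_{jk}]_+b_{kl}}\Bigl(P^+\prod_j\lambda_j^{[b_{jk}]_+}/\lambda_k\Bigr)^{-b_{kl}}=(P^+)^{-b_{kl}}\prod_j\lambda_j^{b_{jl}} .$$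
If $b_{kl}<0$, then $b'_{rl}=b_{rl}+[-b_{rk}]_+b_{kl}$ for $r\ne k$. The frozen part is multiplied by $(P^-)^{b_{kl}}$, and using the other expression for $\Pi$ the $\lambda$-part becomes
$$\prod_{j\ne k}\lambda_j^{b_{jl}+[-b_{jk}]_+b_{kl}}\Bigl(P^-\prod_j\lambda_j^{[-b_{jk}]_+}/\lambda_k\Bigr)^{-b_{kl}}=(P^-)^{-b_{kl}}\prod_j\lambda_j^{b_{jl}} .$$
In both cases $q_l'=q_l=1$. $\square$

We want $y_j\mapsto y_j$ (the homomorphism must be $R$-linear), $x_s\mapsto\xi_s$ and $x_i\mapsto\lambda_iX_i$ with $\xi_s,\lambda_i$ in a field $\mathbb K\supseteq F$. As the $y$-rows form the identity at the start, the conditions $q_i=1$ read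
$$y_i\prod_{s\in S}\xi_s^{\,b_{si}}\prod_{j\in I}\lambda_j^{\,b_{ji}}=1\qquad(i\in I). \tag{4}$$

The first thing to try is $Q=K$ itself, with $S=\emptyset$. Let $\kappa\in\ker B_I\cap\mathbb Z^6$. Raise the $i$-th equation of (4) to the power $\kappa_i$ and multiply. The exponent of $\lambda_j$ is $\sum_ib_{ji}\kappa_i=0$, so
$$y^\kappa\prod_{s\in S}\xi_s^{\,\rho(\kappa)_s}=1,\qquad\text{where } y^\kappa=\prod_{i\in I} y_i^{\kappa_i}. \tag{5}$$
For $S=\emptyset$ and $\kappa=a_1-a_2$ this says $y_{a_1}=y_{a_2}$ in $F$, which is false. So the attempt with $K$ alone stops here: the specialization we want exists only over the closed set where all $y^\kappa=1$, and the open set $\mathcal O$ is allowed to avoid that set. Theorem 3(b) shows that this is not a defect of our method: once $\mathcal O$ omits $y^{\kappa_0}=1$, the algebra of $K$ is locally acyclic.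

Formula (5) also shows the remedy. Additional vertices $s$ bring free parameters $\xi_s$ that can absorb the $y$'s, provided that $\rho(\kappa)\ne0$ whenever $\kappa\ne0$. Since $\ker B_I$ has rank $4$, we need at least four new vertices. The four of Theorem 2 suffice, and there (4) can be solved inside $F$ itself.

**Solving (4) for the quiver of Theorem 2.** We have $b_{ca}=1$ and $b_{ba}=-1$ for vertices of the indicated classes, and cyclically. So the six equations are
$$y_{a_i}\xi_{s_i}\frac{\lambda_{c_1}\lambda_{c_2}}{\lambda_{b_1}\lambda_{b_2}}=1\ (i=1,2),\qquad y_{b_1}\xi_{s_3}\frac{\lambda_{a_1}\lambda_{a_2}}{\lambda_{c_1}\lambda_{c_2}}=1,\qquad y_{b_2}\frac{\lambda_{a_1}\lambda_{a_2}}{\lambda_{c_1}\lambda_{c_2}}=1,$$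
$$y_{c_1}\xi_{s_4}\frac{\lambda_{b_1}\lambda_{b_2}}{\lambda_{a_1}\lambda_{a_2}}=1,\qquad y_{c_2}\frac{\lambda_{b_1}\lambda_{b_2}}{\lambda_{a_1}\lambda_{a_2}}=1 .$$
The equations of $b_2$ and $c_2$ contain no $\xi$, so use the $\lambda$'s for them: $\lambda_{a_1}=y_{c_2}$, $\lambda_{c_1}=y_{b_2}y_{c_2}$, and all other $\lambda_i=1$. The three ratios are then
$$\frac{\lambda_{c_1}\lambda_{c_2}}{\lambda_{b_1}\lambda_{b_2}}=y_{b_2}y_{c_2},\qquad\frac{\lambda_{a_1}\lambda_{a_2}}{\lambda_{c_1}\lambda_{c_2}}=y_{b_2}^{-1},\qquad\frac{\lambda_{b_1}\lambda_{b_2}}{\lambda_{a_1}\lambda_{a_2}}=y_{c_2}^{-1},$$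
and the remaining four equations hold with
$$\xi_{s_1}=\frac1{y_{a_1}y_{b_2}y_{c_2}},\qquad\xi_{s_2}=\frac1{y_{a_2}y_{b_2}y_{c_2}},\qquad\xi_{s_3}=\frac{y_{b_2}}{y_{b_1}},\qquad\xi_{s_4}=\frac{y_{c_2}}{y_{c_1}} .$$

## 6. The cluster algebra maps to $T$

Now $\mathbb K\supseteq F$ is a field, and $E,L,T$ are built from it as in Section 1.

**Lemma 7.** Suppose $\xi_s,\lambda_i\in\mathbb K^\times$ satisfy (4). Then $x_s\mapsto\xi_s$ ($s\in S$), $x_i\mapsto\lambda_iX^\emptyset_i$ ($i\in I$), $R\subset\mathbb K$ defines an $R$-algebra homomorphism $\Psi:\mathcal A\to T$. For every pair $i<j$ and every $J$ there is a cluster variable of $\mathcal A$ which $\Psi$ maps to $\lambda X^J_{ij}$ with $\lambda\in\mathbb K^\times$.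

**Proof.** **Step 1: sixteen clusters of $\mathcal A$.** The formulas define an $R$-homomorphism $\Psi:R[x^{\pm1}]\to L$, since $X^\emptyset_i\in L^\times$; and $\mathcal A\subseteq R[x^{\pm1}]$. Apply Lemma 6 with $\Lambda=\mathbb K$ and $W=\mathrm{Frac}(L)$ along the mutations of Lemma 5. Its hypothesis $q_i=1$ is (4). For each $J$ we obtain a cluster $x^J\cup x_S$ of $\mathcal A$ with $\Psi(x^J_{ij})=\lambda^J_{ij}X^J_{ij}$ and $\lambda^J_{ij}\in\mathbb K^\times$. This gives the second claim.

**Step 2: the image lies in $T$.** Let $f\in\mathcal A$. By the Laurent phenomenon for the cluster $x^J\cup x_S$, we have $fm=g$ with $m$ a monomial and $g$ a polynomial over $R$ in this cluster. This is an identity in $R[x^{\pm1}]$. Apply $\Psi$. Both $\Psi(m)$ and $\Psi(g)$ lie in $E[\gamma_1^{\pm1},\dots,\gamma_4^{\pm1}]$, and $\Psi(m)$ is a unit there, being a product of elements of $\mathbb K^\times$ and of elements $\omega_{ij}\gamma_i\gamma_j$. So $\Psi(f)\in E[\gamma^{\pm1}]$ for all sixteen $J$. As each $X^\emptyset_i$ has degree $2$ in the $\alpha$'s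 and $f\in R[x^{\pm1}]$, only exponents $g$ with $\sum g_i$ even occur in $\Psi(f)$. Proposition 1(b) gives $\Psi(f)\in T$. $\square$

**Lemma 8.** In the situation of Lemma 7, put $\phi=\varphi\circ\Psi:\mathcal A\to\mathbb K$. The 24 maps $D_g\circ\Psi$, $g=\pm\mathbf e_i\pm\mathbf e_j$ with $i<j$, are linearly independent $R$-derivations $\mathcal A\to\mathbb K_\phi$, and all of them kill every $x_s$.

**Proof.** They are derivations over $\phi$ by Proposition 1(c). They are $R$-linear because $\Psi$ is $R$-linear and $D_g$ is $\mathbb K$-linear. Given $g=\epsilon_i\mathbf e_i+\epsilon_j\mathbf e_j$, take $J$ with $i\in J$ iff $\epsilon_i=-1$ and $j\in J$ iff $\epsilon_j=-1$. By Lemma 7 and Proposition 1(d), $D_g\circ\Psi$ is non-zero on the cluster variable $x^J_{ij}$, and all other $D_{g'}\circ\Psi$ vanish on it. This gives independence. Finally $\Psi(x_s)=\xi_s\in\mathbb K$, and $D_g(\mathbb K)=0$. $\square$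

## 7. Acyclic algebras have few generators

We use Theorem 1.20 of Berenstein–Fomin–Zelevinsky, *Cluster algebras III* (Duke Math. J. 2005). For an acyclic seed of geometric type with mutable variables $x_k$ and invertible frozen variables $f_r$, the cluster algebra over $\mathbb Z[f_r^{\pm1}]$ is generated over $\mathbb Z[f_r^{\pm1}]$ by the $x_k$ and the variables $x_k'$ obtained by one mutation at $k$. Corollary 1.21 there adds that the exchange relations $x_kx_k'=\cdots$ generate the ideal of relations among these generators. The corollary is needed only in Section 9.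

To pass to our ground ring, let $\mathcal A^\dagger$ be obtained by freezing $z_1,\dots,z_r$ in a principal-coefficient cluster algebra over $R$. It is the $R$-subalgebra generated by the cluster algebra with the same cluster variables over $\mathbb Z[y^{\pm1},z^{\pm1}]$, in which the $y_j$ and $z_i$ are frozen. Hence if $\mathcal A^\dagger$ has an acyclic seed, it is generated over $R[z^{\pm1}]$ by the $x_k,x_k'$ of that seed.

**Lemma 9.** Let $\mathcal A$ over $R$ be locally acyclic and $\phi:\mathcal A\to\mathbb K$ an $R$-homomorphism to a field $\mathbb K\supseteq F$. Then there is an acyclic cluster localization $\mathcal A_i=\mathcal A[(z_1\cdots z_r)^{-1}]$ to which $\phi$ extends, and restriction is an isomorphism $\mathrm{Der}_R(\mathcal A_i,\mathbb K_\phi)\cong\mathrm{Der}_R(\mathcal A,\mathbb K_\phi)$.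

**Proof.** The kernel $P$ of $\phi$ is prime. By the definition of a cover by acyclic cluster localizations there is such an $\mathcal A_i$ with $P\mathcal A_i\ne\mathcal A_i$. No $z_j$ lies in $P$, since $z_j$ is a unit of $\mathcal A_i$. So $\phi(z_j)\ne0$ and $\phi$ extends. A derivation $D$ over $\phi$ is the same as a ring homomorphism $f\mapsto\phi(f)+\varepsilon D(f)$ to $\mathbb K[\varepsilon]/(\varepsilon^2)$. It sends $z_j$ to a unit, because $\phi(z_j)\ne0$, so it extends uniquely to the localization. $R$-linearity is preserved. $\square$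

**Proposition 10.** For the quiver $Q$ of Theorem 2 and every non-empty open $\mathcal O$, the algebra $\mathcal A$ over $R=\Gamma(\mathcal O)$ is not locally acyclic.

**Proof.** Take $\mathbb K=F$ and the solution of (4) found in Section 5. By Lemma 8, $\dim_F\mathrm{Der}_R(\mathcal A,F_\phi)\ge24$. Suppose $\mathcal A$ is locally acyclic and take $\mathcal A_i$ from Lemma 9, with $z_1,\dots,z_r$ frozen. It is generated over $R$ by $z_1^{\pm1},\dots,z_r^{\pm1}$ and the $x_k,x_k'$ of an acyclic seed, with $k$ running over its $n-r$ mutable vertices. An $R$-derivation is determined by its values on the $z_j,x_k,x_k'$ (its value on $z_j^{-1}$ follows from the one on $z_j$). So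
$$24\le\dim_F\mathrm{Der}_R(\mathcal A_i,F_\phi)\le r+2(n-r)\le2n=20,$$
a contradiction. $\square$

## 8. Twelve green mutations of the octahedron

**Lemma 11.** Every quiver as in Theorem 3(b) with no arrows inside $S$ and all arrows between $S$ and $I$ going from $S$ to $I$, in particular the $Q$ of Theorem 2, has a green-to-red sequence. Every mutation in the sequence below is made at a green vertex, so it is even a maximal green sequence.

**Proof.** **Step 1: the quiver $K$.** We apply Lemma 4 three times and record the $c(v)$. Suppose the current quiver is $K$ with classes $\{u,u'\}\to\{v,v'\}\to\{w,w'\}\to\{u,u'\}$, and mutate at $v,w,u,v$. By (Q1)–(Q4) the in-neighbors of the mutated vertex are, in turn,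
$$\{u,u'\},\qquad\{v'\},\qquad\{v\},\qquad\{w',u\},$$
each with a single arrow, and the classes afterwards are $\{w,u'\}\to\{v,v'\}\to\{u,w'\}\to\{w,u'\}$. We use:

* $(u,v,w)=(a_1,b_1,c_1)$ and $(u',v',w')=(a_2,b_2,c_2)$; the new classes are $\{c_1,a_2\},\{b_1,b_2\},\{a_1,c_2\}$;
* $(u,v,w)=(a_2,b_2,c_2)$ and $(u',v',w')=(c_1,b_1,a_1)$; the new classes are $\{c_2,c_1\},\{b_2,b_1\},\{a_2,a_1\}$;
* $(u,v,w)=(c_1,b_1,a_1)$ and $(u',v',w')=(c_2,b_2,a_2)$.

So the twelve mutations are $b_1,c_1,a_1,b_1;\ b_2,c_2,a_2,b_2;\ b_1,a_1,c_1,b_1$. Each mutated vertex changes the sign of its vector, and its in-neighbors change as follows.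

| step | vertex (its $c$ before) | in-neighbors and their new $c$ |
|---|---|---|
| 1 | $b_1$ ($b_1$) | $a_1$: $a_1+b_1$; $a_2$: $a_2+b_1$ |
| 2 | $c_1$ ($c_1$) | $b_2$: $b_2+c_1$ |
| 3 | $a_1$ ($a_1+b_1$) | $b_1$: $a_1$ |
| 4 | $b_1$ ($a_1$) | $c_2$: $c_2+a_1$; $a_1$: $-b_1$ |
| 5 | $b_2$ ($b_2+c_1$) | $c_1$: $b_2$; $a_2$: $a_2+b_1+b_2+c_1$ |
| 6 | $c_2$ ($c_2+a_1$) | $b_1$: $c_2$ |
| 7 | $a_2$ ($a_2+b_1+b_2+c_1$) | $b_2$: $a_2+b_1$ |
| 8 | $b_2$ ($a_2+b_1$) | $a_1$: $a_2$; $a_2$: $-(b_2+c_1)$ |
| 9 | $b_1$ ($c_2$) | $c_1$: $b_2+c_2$; $c_2$: $-a_1$ |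
| 10 | $a_1$ ($a_2$) | $b_2$: $-b_1$ |
| 11 | $c_1$ ($b_2+c_2$) | $b_1$: $b_2$ |
| 12 | $b_1$ ($b_2$) | $a_2$: $-c_1$; $c_1$: $-c_2$ |

As checkpoints, the vectors at $(a_1,a_2,b_1,b_2,c_1,c_2)$ are, after step 4, $(-b_1,\ a_2+b_1,\ -a_1,\ b_2+c_1,\ -c_1,\ c_2+a_1)$, and after step 8, $(a_2,\ -(b_2+c_1),\ c_2,\ -(a_2+b_1),\ b_2,\ -(c_2+a_1))$. After step 12 they are $(-a_2,-c_1,-b_2,-b_1,-c_2,-a_1)$. Every mutated vertex was green, and at the end all are red.

**Step 2: adding $S$.** First mutate once at each $s\in S$. Each $s$ is a source when it is mutated (there are no arrows inside $S$), and it is green. So nothing happens except reversal: now there are arrows $i\to s$ with multiplicity $b_{si}$, and $s'\to s$. Then apply the twelve mutations. We claim that throughout, for $i\in I$,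
$$\#(i\to s)=\sum_{j\in I}b_{sj}\,\#(i\to j')\quad\text{(signed numbers)},$$
that no $s'$ is connected to $I$, and that the arrows among $S\cup\{\text{frozen vertices}\}$ do not change. At the start of the twelve mutations this holds. At a mutation at $k\in I$, all entries of $c(k)$ are $\ge0$ by the table (the restriction to $I\cup I'$ mutates as in Step 1, and the entries at the $s'$ are zero). As $b_{sj}\ge0$, the signed numbers $\#(k\to s)$ are $\ge0$ too. So every arrow between $k$ and $S\cup\{\text{frozen}\}$ leaves $k$. Hence no path through $k$ joins two elements of $S\cup\{\text{frozen}\}$. For $i\ne k$ both $\#(i\to s)$ and $\#(i\to j')$ grow by $[\#(i\to k)]_+$ times the corresponding number for $k$, and for $i=k$ both change sign. The claimed relation is linear, so it persists; and $\#(i\to s')$ stays $0$.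

At the end the vertices of $I$ are red, and the only arrow between $s$ and frozen vertices is $s'\to s$, so $s$ is red. $\square$

**Proof of Theorem 2.** Lemma 11 gives Condition 1, and Proposition 10 says that Condition 3 fails for every $\mathcal O$. $\blacksquare$

## 9. The exact tangent dimension of an acyclic algebra, and Theorem 3(a)

For larger $S$ the bound $2n$ is too weak. We will find at least $n+14$ independent derivations, which contradicts $2n$ only while $n<14$. Fortunately the true dimension at a point with generic coefficients is $n$.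

**Lemma 12.** Let $\mathcal A_i$ be an acyclic cluster localization of a principal-coefficient cluster algebra $\mathcal A$ of rank $n$ over $R$, and $\phi:\mathcal A_i\to\mathbb K$ an $R$-homomorphism to a field $\mathbb K\supseteq F$. Then $\dim_{\mathbb K}\mathrm{Der}_R(\mathcal A_i,\mathbb K_\phi)=n$.

**Proof.** **Step 1: a presentation.** Take an acyclic seed with $m$ mutable vertices and frozen $z_1,\dots,z_{n-m}$; it is also a seed of $\mathcal A$. By Corollary 1.21 of *Cluster algebras III*, the same cluster algebra over $\mathbb Q[y^{\pm1},z^{\pm1}]$ is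
$$D_0=\mathbb Q[y^{\pm1},z^{\pm1}][x_k,x_k']/(r_k),\qquad r_k=x_kx_k'-M_k^+-M_k^-,$$
where $M_k^{\pm}$ is the monomial in the $x,z,y$ with exponents $[\pm b_{ik}]_+$ and $[\pm c_{jk}]_+$. Thus $M_k^+$ contains the in-neighbors of $k$, and $M_k^-$ the out-neighbors.

**Step 2: the Jacobian matrix of $(r_k)$ has rank $m$ at every point of $\mathrm{Spec}\,D_0$ over every field $\supseteq\mathbb Q$.** Suppose $\sum_l\theta_l\,dr_l=0$ at a point, with $\theta\ne0$.

The variable $x_l'$ occurs only in $r_l$, so $\partial/\partial x_l'$ gives $\theta_lx_l=0$. Hence $x_l=0$ and $M_l^-=-M_l^+$ whenever $\theta_l\ne0$. Next, $y_r\,\partial/\partial y_r$ gives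
$$0=\sum_l\theta_l\bigl([c_{rl}]_+M_l^++[-c_{rl}]_+M_l^-\bigr)=\sum_l\theta_lM_l^+c_{rl}\qquad\text{for all }r .$$
The $C$-matrix of a seed of $\mathcal A$ is invertible over $\mathbb Z$. Indeed, by sign-coherence the mutation rule is $c_k\mapsto-c_k$, $c_l\mapsto c_l+[b_{kl}]_+c_k$ if $c_k\ge0$ and $c_l\mapsto c_l+[-b_{kl}]_+c_k$ if $c_k\le0$ (here $c_k$ is the $k$-th column). This is right multiplication by a matrix in $GL_n(\mathbb Z)$. So the columns are independent over any field, and $\theta_lM_l^+=0$ for all $l$. Thus if $\theta_l\neq0$, then $x_l=M_l^+=M_l^-=0$.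

Let $Z_0$ be the set of mutable $k$ with $x_k=0$ at the point. The $y$'s and $z$'s are invertible, so $M_k^+=0$ means that $k$ has an in-neighbor in $Z_0$. Take $l$ with $\theta_l\ne0$: it lies in $Z_0$ and has an in-neighbor in $Z_0$. Further, if $k\in Z_0$ has an out-neighbor in $Z_0$, then $M_k^-=0$, so $M_k^+=x_kx_k'-M_k^-=0$, and $k$ has an in-neighbor in $Z_0$. Iterating from $l$ we get an infinite backward walk in a finite acyclic quiver, a contradiction.

**Step 3: from rank to dimension.** By the Jacobian criterion $D_0$ is smooth over $\mathbb Q$, hence regular. Its localization $D_0\otimes_{\mathbb Q[y^{\pm1}]}F$ equals $\mathcal A_i\otimes_RF$: both are the $F$-subalgebra of the field of fractions generated by the same elements. It is a regular finitely generated $F$-domain with fraction field $F(x_1,\dots,x_n)$, so of transcendence degree $n$. As $F$ has characteristic $0$, it is smooth over $F$ and its module of differentials over $F$ is locally free of rank $n$. The non-zero elements of $R$ act invertibly on $\mathbb K$, so $\mathrm{Der}_R(\mathcal A_i,\mathbb K_\phi)=\mathrm{Der}_F(\mathcal A_i\otimes_RF,\mathbb K_\phi)$,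 which has dimension $n$. $\square$

**Proof of Theorem 3(a).** Let $\rho$ be injective, $n=6+|S|$, $\mathbb K=\overline F$.

**Step 1: the system (4) is solvable.** It asks that $(y_i^{-1})_i$ lie in the image of the homomorphism $(\mathbb K^\times)^{S\sqcup I}\to(\mathbb K^\times)^I$ given by the integer matrix $((b_{si})_s\,|\,(b_{ji})_j)$ with rows indexed by $i\in I$. A vector $\kappa\in\mathbb Q^6$ annihilates this matrix from the left if and only if $\sum_ib_{ji}\kappa_i=0$ for all $j$ and $\sum_ib_{si}\kappa_i=0$ for all $s$, that is, $\kappa\in\ker B_I$ and $\rho(\kappa)=0$. So the matrix has rank $6$. By Smith normal form the homomorphism becomes, after invertible monomial changes of coordinates, six non-zero powers of coordinates. As $\mathbb K$ is algebraically closed, it is surjective. So Lemmas 7 and 8 apply and give $\phi$ and 24 independent derivations that kill all $x_s$.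

**Step 2: derivations that move the $x_s$.** Let $(\eta,\theta)\in\mathbb K^S\times\mathbb K^I$ satisfy $\sum_sb_{si}\eta_s+\sum_jb_{ji}\theta_j=0$ for all $i\in I$. Work over $\Lambda=\mathbb K[\varepsilon]/(\varepsilon^2)$ and $W=\mathrm{Frac}(L)[\varepsilon]/(\varepsilon^2)$, and put
$$x_s\mapsto\xi_s(1+\varepsilon\eta_s),\qquad x_i\mapsto\lambda_i(1+\varepsilon\theta_i)X_i^\emptyset,\qquad R\subset\mathbb K .$$
The quantity $q_i$ is the old one, which is $1$, times $1+\varepsilon(\sum_sb_{si}\eta_s+\sum_jb_{ji}\theta_j)=1$. The elements of Lemma 5 are units of $W$. So Lemma 6 applies, and cluster variables $x^J_{ij}$ go to $\Lambda^\times X^J_{ij}$. Step 2 of the proof of Lemma 7, with $E$ replaced by $E[\varepsilon]/(\varepsilon^2)$, shows that the image of $f\in\mathcal A$ lies in $E[\varepsilon]/(\varepsilon^2)[\gamma^{\pm1}]$ for all $J$. So its coefficients of $1$ and of $\varepsilon$ both lie in $E[\gamma^{\pm1}]$ for all $J$, with even exponent sums, hence in $T$. Composing with $\varphi$ we get a ring homomorphism $\mathcal A\to T[\varepsilon]/(\varepsilon^2)\to\mathbb K[\varepsilon]/(\varepsilon^2)$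 which is $\phi$ modulo $\varepsilon$. Its $\varepsilon$-part is an $R$-derivation over $\phi$ with $x_s\mapsto\xi_s\eta_s$.

**Step 3: counting the $\eta$.** A vector $\eta$ occurs if and only if $(\sum_sb_{si}\eta_s)_i$ lies in $\mathrm{im}\,B_I$, that is, if and only if $\eta$ is in the kernel of $\mathbb K^S\to\mathbb K^I/\mathrm{im}\,B_I$. As $B_I$ is skew-symmetric, $\mathbb K^I/\mathrm{im}\,B_I\cong(\ker B_I)^*\otimes\mathbb K$, and the map sends $\eta$ to $\kappa\mapsto\sum_s\rho(\kappa)_s\eta_s$. It is dual to $\rho$, hence surjective because $\rho$ is injective. So the $\eta$ form a space of dimension $|S|-4$.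

**Step 4: conclusion.** Choose one derivation for each vector of a basis of this space. In a vanishing linear combination of these and the 24 earlier ones, evaluate on the $x_s$: the coefficients of the new ones vanish, and then the others vanish by Lemma 8. So
$$\dim\mathrm{Der}_R(\mathcal A,\mathbb K_\phi)\ge24+|S|-4=n+14 .$$
If $\mathcal A$ were locally acyclic, Lemmas 9 and 12 would give dimension $n$, a contradiction. $\blacksquare$

## 10. When $\rho$ has a kernel: an explicit acyclic cover (Theorem 3(b))

Condition 1 is Lemma 11. For the rest let $w_{si}=b_{si}\ge0$, $S'=\{s\in S:w_s\ne0\}$, $\rho(\kappa_0)=0$ with $0\ne\kappa_0\in\ker B_I\cap\mathbb Z^6$, and $\mathcal O=\{y^{\kappa_0}\ne1\}$. So $y^{\kappa_0}-1\in R^\times$. The vertices of $S\setminus S'$ are isolated.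

**Step 1: a criterion for cluster localizations.** Suppose freezing variables $z_1,\dots,z_r$ of a cluster gives a cluster algebra $\mathcal A^\dagger$ with an acyclic seed. Its cluster variables are cluster variables of $\mathcal A$, and its clusters together with $z$ are clusters of $\mathcal A$. So, with $z=z_1\cdots z_r$,
$$\mathcal A^\dagger\subseteq\mathcal A[z^{-1}]\subseteq\mathcal U[z^{-1}]\subseteq\mathcal U^\dagger=\mathcal A^\dagger .$$
The third inclusion holds because each Laurent ring of $\mathcal A^\dagger$ is a Laurent ring of $\mathcal A$ in which the $z_j$ are invertible. The equality is Muller's theorem ($\mathcal A^\dagger$ is covered by itself). Hence $\mathcal A[z^{-1}]=\mathcal A^\dagger$ is an acyclic cluster localization.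

**Step 2: absorbing $S$ into the coefficients.** Put $p_j=y_j\prod_sx_s^{w_{sj}}$ for $j\in I$. For $k\in I$ let $c_k$ be the column of $k$ in the $y$-rows. (This is the framing of principal coefficients, not the one of Section 8.) Its entries in the rows $y_s$, $s\in S$, are $0$ at the start and stay $0$ under mutations in $I$. Mutation at $k$ is
$$c_k\ge0:\ c_k\mapsto-c_k,\ c_j\mapsto c_j+\#(k\to j)c_k;\qquad c_k\le0:\ c_k\mapsto-c_k,\ c_j\mapsto c_j+\#(j\to k)c_k .$$
In every seed reached by mutations in $I$, the row of $s$ equals $\sum_jw_{sj}\cdot(\text{row of }y_j)$ on the columns in $I$. This holds initially. If it holds before a mutation at $k$, then, as $w\ge0$ and $c_k$ is sign-coherent, the entry of row $s$ in column $k$ has the same sign as $c_k$ (or is zero), so row $s$ and the rows $y_j$ change by the same linear formula. Consequently the exchange relations in $I$ are those of $K$ with principal coefficients $p_j$: the coefficient monomials at $k$ are $p^{[c_k]_+}$ and $p^{[-c_k]_+}$.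

**Step 3: a relation between cluster variables.** Take a seed reached by mutations in $I$ whose quiver on $I$ is $K$, with classes again called $\{a_1,a_2\}\to\{b_1,b_2\}\to\{c_1,c_2\}\to\{a_1,a_2\}$, and put $\pi_k=p^{c_k}$. Mutate at $b_i$ and then at $c_j$, and let $z_{ij}$ be the variable created by the second mutation. Write $\doteq$ for equality up to a Laurent monomial in the $p$'s. We claim
$$z_{ij}\doteq\hat z_{ij}:=\frac{\pi_{b_i}\pi_{c_j}\,b_1b_2+\pi_{b_i}\,a_1a_2+c_1c_2}{b_ic_j}. \tag{6}$$
By symmetry let $i=j=1$. The first mutation gives $b_1'=f\cdot(\pi_{b_1}a_1a_2+c_1c_2)/b_1$ with $f=1$ if $c_{b_1}\ge0$ and $f=\pi_{b_1}^{-1}$ if $c_{b_1}\le0$. In $K$ there is an arrow $b_1\to c_1$, so in the first case the column of $c_1$ becomes $c_{c_1}+c_{b_1}$, and in the second case it stays $c_{c_1}$. By (Q1), $b_2\to c_1\to b_1$. So $c_1'\doteq(\pi'b_2+b_1')/c_1$ with $\pi'=\pi_{b_1}\pi_{c_1}$ or $\pi'=\pi_{c_1}$ respectively. In the first case this is $\hat z_{11}$. In the second it is $\pi_{b_1}^{-1}\hat z_{11}$.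

Now we claim
$$\hat z_{11}\hat z_{22}-\hat z_{12}\hat z_{21}=(\pi_{b_1}-\pi_{b_2})(\pi_{c_1}-\pi_{c_2}). \tag{7}$$
Both products have denominator $b_1b_2c_1c_2$. Put $X=a_1a_2$, $Y=b_1b_2$, $Z=c_1c_2$, $u_i=\pi_{b_i}$, $v_j=\pi_{c_j}$. The numerators are
$$(u_1v_1Y+u_1X+Z)(u_2v_2Y+u_2X+Z)\quad\text{and}\quad(u_1v_2Y+u_1X+Z)(u_2v_1Y+u_2X+Z).$$
The coefficients of $X^2,Y^2,Z^2,XY,XZ$ are $u_1u_2$, $u_1u_2v_1v_2$, $1$, $u_1u_2(v_1+v_2)$, $u_1+u_2$ in both. Those of $YZ$ are $u_1v_1+u_2v_2$ and $u_1v_2+u_2v_1$, with difference $(u_1-u_2)(v_1-v_2)$. Since $YZ=b_1b_2c_1c_2$, (7) follows. Rotating $a\to b\to c\to a$ gives the analogous relations for the pairs of classes $(c,a)$ and $(a,b)$.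

**Step 4: nine seeds.** We apply (7) in the initial seed and in the $8$ seeds obtained from it by the sequences $b_j,c_k,a_i,b_j$ of Lemma 4. Let $\mathcal Z$ be the finite set of all variables $z$ (of all three types) for these nine seeds. We need the columns in the eight new seeds. For $b_1,c_1,a_1,b_1$, starting with $c_v=v$ and using (Q1)–(Q3) (changed columns only):

* $\mu_{b_1}$: $c_1$: $c_1+b_1$; $c_2$: $c_2+b_1$; $b_1$: $-b_1$;
* $\mu_{c_1}$ (out-neighbor $b_1$): $b_1$: $c_1$; $c_1$: $-(c_1+b_1)$;
* $\mu_{a_1}$ (out-neighbor $b_2$): $b_2$: $b_2+a_1$; $a_1$: $-a_1$;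
* $\mu_{b_1}$ (out-neighbors $a_2,c_1$): $a_2$: $a_2+c_1$; $c_1$: $-b_1$; $b_1$: $-c_1$.

Every mutated vertex has column $\ge0$. By (Q4) the columns on the new classes $\{c_1,a_2\}\to\{b_1,b_2\}\to\{a_1,c_2\}$ are
$$\{-b_1,\ a_2+c_1\},\qquad\{-c_1,\ b_2+a_1\},\qquad\{-a_1,\ c_2+b_1\}.$$
With $\delta_{ijk}=a_i+b_j+c_k$, the differences within the classes are $\delta_{211},\delta_{121},\delta_{112}$ up to sign. For a general triple $(i,j,k)$ they are, by symmetry, $\delta_{i'jk},\delta_{ij'k},\delta_{ijk'}$ up to sign, with primes denoting the other index.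

**Step 5: the localizations.** They are of two kinds.

(i) For $\emptyset\ne S_0\subseteq S'$ put $\mathrm{supp}(S_0)=\{i\in I:w_{si}>0\text{ for some }s\in S_0\}$, which is non-empty. In the initial seed freeze $x_i$ for $i\in\mathrm{supp}(S_0)$ and $x_s$ for $s\in S'\setminus S_0$. All neighbors of vertices in $S_0$ are frozen, so the mutable quiver is the proper induced subquiver of $K$ on $I\setminus\mathrm{supp}(S_0)$ plus isolated vertices. If some class is empty, it is acyclic. Otherwise some class has exactly one vertex. Mutating there cancels all arrows between the other two classes, and an acyclic star is left.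

(ii) For $z\in\mathcal Z$: in its seed freeze $z$ and all $x_s$, $s\in S'$. Up to symmetry the mutable quiver is (Q2) with $c_1$ removed, plus isolated vertices:
$$b_1\to\{a_1,a_2\}\to b_2,\qquad b_2\to c_2\to b_1,\qquad b_2\to b_1 .$$
Mutating at $a_1$ cancels $b_2\to b_1$, and mutating at $a_2$ then creates $b_1\to b_2$. The result is $b_1\to b_2\to\{a_1,a_2,c_2\}\to b_1$. Mutating at $b_1$ cancels $b_2\to\{a_1,a_2,c_2\}$ and leaves $b_2\to b_1\to\{a_1,a_2,c_2\}$, which is acyclic.

By Step 1 these are finitely many acyclic cluster localizations.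

**Step 6: they cover.** Let $P$ be a prime of $\mathcal A$. It suffices to find one localization whose frozen variables all lie outside $P$.

*Case 1: $S_0=\{s\in S':x_s\in P\}$ is non-empty.* For $s\in S_0$ the exchange relation in the initial seed is $x_sx_s'=y_s+\prod_ix_i^{w_{si}}$. Hence $\prod_ix_i^{w_{si}}\equiv-y_s\not\equiv0$ modulo $P$, as $y_s$ is a unit. So $x_i\notin P$ for $i\in\mathrm{supp}(S_0)$. Also $x_s\notin P$ for $s\in S'\setminus S_0$. Localization (i) for $S_0$ works.

*Case 2: $x_s\notin P$ for all $s\in S'$.* If some $z\in\mathcal Z$ is not in $P$, localization (ii) for $z$ works. Suppose $\mathcal Z\subseteq P$, and work in the domain $\mathcal A[x_{S'}^{-1}]/P\mathcal A[x_{S'}^{-1}]$, where $x_{S'}=\prod_{s\in S'}x_s$. There the $p_j$ are units and all $\hat z$ are zero. Relation (7) and its rotations in the initial seed say that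
$$(p_{b_1}-p_{b_2})(p_{c_1}-p_{c_2})=(p_{c_1}-p_{c_2})(p_{a_1}-p_{a_2})=(p_{a_1}-p_{a_2})(p_{b_1}-p_{b_2})=0 .$$
So at least two of $p_{a_1}=p_{a_2}$, $p_{b_1}=p_{b_2}$, $p_{c_1}=p_{c_2}$ hold. Let the last two hold. Then $p^{\delta_{ijk}}=p_{a_i}p_{b_j}p_{c_k}=:u_i$ depends only on $i$. In the seed for the triple $(i,1,1)$ the differences within the second and third classes are $\pm\delta_{i21}$ and $\pm\delta_{i12}$. So (7) there says that a unit times $(u_i-1)^2$ is zero. Hence $u_i=1$ for $i=1,2$, and $u_1=u_2$ gives $p_{a_1}=p_{a_2}$. The other two cases are the same with the triples $(1,j,1)$ and $\delta_{2j1},\delta_{1j2}$, or with $(1,1,k)$ and $\delta_{21k},\delta_{12k}$.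

So $p^\kappa=1$ for the four generators $a_1-a_2$, $b_1-b_2$, $c_1-c_2$, $a_1+b_1+c_1$ of $\ker B_I\cap\mathbb Z^6$, hence for all $\kappa$ in this lattice. In particular
$$1=p^{\kappa_0}=y^{\kappa_0}\prod_sx_s^{\rho(\kappa_0)_s}=y^{\kappa_0}$$
in this domain. But $y^{\kappa_0}-1$ is a unit of $R$ and cannot become zero there. This contradiction shows that some $z\in\mathcal Z$ lies outside $P$.

Hence $\mathcal A$ over $\Gamma(\mathcal O)$ is locally acyclic, which is Condition 3. By Muller's theorem it equals its upper cluster algebra, which is Condition 2 for the same $\mathcal O$. $\blacksquare$
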